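# Martin-Löf reducibility on the $K$-trivial sets is arithmetical

## 1. A nested test filled by competing players

Everything in this lecture happens in Cantor space $2^\omega$ with the uniform measure $\lambda$. For a string $\sigma$, $[\sigma]$ is the cylinder of sequences extending $\sigma$, and a clopen set is a finite union of cylinders. A c.e. open set $R$ always comes with a computable increasing sequence of clopen approximations $R_s$, $R=\bigcup_s R_s$. For $G\subseteq 2^\omega$ we write $G|\sigma=\{X:\sigma X\in G\}$ and $\sigma G=\{\sigma X: X\in G\}$, so $\lambda(G|\sigma)=2^{|\sigma|}\lambda(G\cap[\sigma])$.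

The object on which the proof turns is one decreasing sequence of c.e. open sets $V_0\supseteq V_1\supseteq V_2\supseteq\cdots$, built by infinitely many players who share a budget. The budget is given by a rate.

**Definition (rate).** A *rate* is a computable $c:\omega^2\to\mathbb Q_{\ge0}$, nonincreasing in $n$, nondecreasing in $s$, with $c(n,s)=0$ for $n\ge s$, such that $c(n)=\lim_s c(n,s)$ is finite and positive and $c(n)\to0$.

Two examples. First, $c(n,s)=2^{-n}-2^{-s}$ for $n<s$, and $0$ otherwise; the limit is $2^{-n}$. Second, with $K$ the prefix-free Kolmogorov complexity and $K_s$ its usual computable approximation from above,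
$$\kappa(n,s)=\sum_{n<t\le s}2^{-K_s(t)},\qquad \kappa(n)=\sum_{t>n}2^{-K(t)}.$$
Here $2^{-\infty}=0$. Since $\sum_t2^{-K(t)}\le1$, the limits are finite and tend to $0$, and they are positive. The rate $\kappa$ is with us throughout. Note that $\kappa(n)\ge2^{-K(n+1)}$ is at least a constant times $(n+1)^{-2}$, because $K(m)\le2\log m+O(1)$; so $\kappa$ is far larger than the rate of the first example.

**Definition (test).** A *$c$-test* is a uniformly c.e. sequence of open sets $(G_n)$ with $\lambda G_n\le C\,c(n)$ for all $n$, for some positive $C\in\omega$ (its *constant*). It is *nested* if $G_{n+1}\subseteq G_n$ for all $n$.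

For the first example, $c$-tests are the usual Martin-Löf tests up to the constant.

**Construction of $V$.** Fix a rate $b$. A *request* is a pair $(\sigma,J)$ with $\sigma$ a string and $J\ge1$; it asks that $[\sigma]$ be put into level $J$. Let $(\psi_e)$ be an effective list of all partial computable functions of two arguments, whose values are read as codes of finite sets of requests. Let $\mathcal H_t$ be a code of the history of the construction up to the end of stage $t$. Put $V_0=2^\omega$, and $V_J=\bigcup_eE^e_J$ for $J\ge1$, where the sets $E^e_J$ are initially empty.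

At stage $s$, for $e\le s$, the requests of *player $e$* that are *present* are those in the sets $\psi_e(e,\mathcal H_t)$, $t<s$, whose computation has converged within $s$ steps. A present and not yet granted request $(\sigma,J)$ of player $e$ is *granted* (that is, $[\sigma]$ is put into $E^e_J$) if, at that moment,
$$[\sigma]\subseteq V_{J-1}\qquad\text{and}\qquad \lambda(E^e_J\cup[\sigma])\le2^{-e-1}b(J,s).$$
We go through the requests in a fixed order and repeat until nothing more can be granted. Let $V_{J,s}$ be $V_J$ at the end of stage $s$.

The first condition gives $V_{J+1,s}\subseteq V_{J,s}$. The second gives, summing over $e$,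
$$\lambda V_{J,s}\le b(J,s)\qquad(J\ge1).\tag{1}$$
So $(V_J)$ is a nested $b$-test, with any constant $\ge\max(1,1/b(0))$ (the term $1/b(0)$ takes care of $V_0$), and it is obtained uniformly from an index of $b$.

Here is the mechanism in miniature. Suppose $b(1,s)=\frac12$ and $b(2,s)=\frac14$ for a while. Player $0$ has the share $\frac14$ at level $1$ and $\frac18$ at level $2$. If it requests $(00,1)$, then $(000,2)$, then $(01,1)$, and they are examined in this order, the first is granted because $\lambda[00]=\frac14$. The second is granted because now $[000]\subseteq V_1$ and $\lambda[000]=\frac18$. The third must wait, since $\lambda([00]\cup[01])=\frac12>\frac14$, until $b(1,s)\ge1$, if that ever happens.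

What is $V$ for? We are going to compare two sets $A$ and $B$ by looking at all the random sequences that compute them. The rate $b$ will be chosen so that the random sequences computing $B$ are exactly the random members of intersections of $b$-tests. Since every computable way of filling a test is some player's strategy, $V$ can absorb all of them. We shall see that every random sequence computing $B$ can be moved into $\bigcap_JV_J$ by changing a finite prefix, and, under a hypothesis on $b$, even into $F\cap\bigcap_JV_J$ for a prescribed effectively closed set $F$ of random sequences, provided only that $F$ meets every $V_J$. This turns a question about uncountably many oracles into a question about one c.e. object.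

## 2. Comparing $K$-trivial sets through the random sequences that compute them

A set $A\subseteq\mathbb N$ is *$K$-trivial* if for some constant $b_0$ we have $K(A\upharpoonright n)\le K(n)+b_0$ for all $n$. Every computable set is an example: a shortest description of $n$ also yields $A\upharpoonright n$. Every $K$-trivial set is $\Delta^0_2$. We write $\mathrm{MLR}$ for the set of Martin-Löf random (ML-random) sequences.

**Definition (ML-reducibility).** For $K$-trivial $A,B$: $A\le_{\mathrm{ML}}B$ iff every $Y\in\mathrm{MLR}$ with $B\le_{\mathrm T}Y$ also satisfies $A\le_{\mathrm T}Y$.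

Plainly $A\le_{\mathrm T}B$ implies $A\le_{\mathrm{ML}}B$, and $\le_{\mathrm{ML}}$ is transitive; $\equiv_{\mathrm{ML}}$ means reducibility in both directions. The definition quantifies over all sequences $Y$. The question, posed with Greenberg, Miller, Nies and Turetsky, "Martin-Löf reducibility and cost functions", arXiv:1707.00258 (2017), as its source, is whether this quantifier can be removed: is there an arithmetical formula $\varphi(X,Y)$ such that for all $K$-trivial $A,B$, $A\le_{\mathrm{ML}}B$ iff $\varphi(A,B)$? The answer is yes.

**Theorem A.** For all $K$-trivial $A,B$: $A\le_{\mathrm{ML}}B$ iff every Martin-Löf random $Y\le_{\mathrm T}\emptyset'''$ with $B\le_{\mathrm T}Y$ satisfies $A\le_{\mathrm T}Y$.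

The right-hand side says: for all $e$, if $\Phi_e^{\emptyset'''}$ is total and equals an ML-random sequence $Y$, and $\exists i\,\Phi_i^Y=B$, then $\exists k\,\Phi_k^Y=A$. This is an arithmetical formula $\varphi(A,B)$, so the relation $\le_{\mathrm{ML}}$ on the $K$-trivial sets is arithmetical.

**Corollary C.** There is a $\Sigma^0_5$ relation $S(d,e)$ on indices such that whenever $W_d,W_e$ are $K$-trivial: $W_d\le_{\mathrm{ML}}W_e\iff S(d,e)$.

No optimality of $\emptyset'''$ or of $\Sigma^0_5$ is claimed. Both results rest on an explicit criterion for c.e. sets, Theorem B in Section 5.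

**Published results used.**

* (P1) [Greenberg, Miller, Nies, Turetsky, *Martin-Löf reducibility and cost functions*, Israel J. Math.; arXiv 1707.00258] Every $K$-trivial $A$ is computable from a c.e. $K$-trivial set $D$ with $D\equiv_{\mathrm{ML}}A$.
* (P2) [Nies, Adv. Math. 197 (2005); *Computability and Randomness*, §5.5] Every $K$-trivial $A$ has a computable approximation $(\hat A_r)$ with $\sum_r\kappa(y_r,r)<\infty$. Here $y_r$ is the least $y$ with $\hat A_{r-1}(y)\ne\hat A_r(y)$, and there is no summand if there is no such $y$.

**Textbook facts used.**

* Kraft–Chaitin: if $(\ell_t)_t$ is a computable list of lengths, attached to some of the numbers $t$, with $\sum2^{-\ell_t}\le1$, then $K(t)\le\ell_t+O(1)$ for these $t$.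
* Levin–Schnorr: $X\in\mathrm{MLR}$ iff for some $d$, $K(X\upharpoonright n)\ge n-d$ for all $n$.
* A *Solovay test* is a uniformly c.e. sequence of open sets with finite total measure. An ML-random sequence lies in only finitely many of its members.
* Sacks: $\lambda\{X:A\le_{\mathrm T}X\}=0$ for noncomputable $A$.
* The halting probability $\Omega$ is ML-random and $\Omega\equiv_{\mathrm T}\emptyset'$.
* A $\Pi^0_1$ class containing an ML-random sequence has positive measure.

Now the simplest cases. If $A\le_{\mathrm T}B$, in particular if $A$ is computable, then $A\le_{\mathrm{ML}}B$. If $B$ is computable, then $B$ imposes no condition on $Y$, and the answer is settled by one oracle.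

**Lemma 1.** Let $A$ be $\Delta^0_2$ and noncomputable. Then $Y=\Omega^{\emptyset''}$ is ML-random, $Y\le_{\mathrm T}\emptyset'''$ and $A\not\le_{\mathrm T}Y$.

*Proof.* The sequence $\Omega^{\emptyset''}$ is ML-random relative to $\emptyset''$, hence ML-random, and it is computable from $\emptyset'''$. Fix $e$. The sets $\{X:A\upharpoonright n\preceq\Phi_e^X\}$ are $\Sigma^0_1(\emptyset')$ uniformly in $n$, because $A\le_{\mathrm T}\emptyset'$. So their measures are approximable from below with oracle $\emptyset'$ and hence uniformly computable from $\emptyset''$. They tend to $\lambda\{X:\Phi_e^X=A\}=0$ by Sacks. A $\emptyset''$-computable subsequence with measures $\le2^{-m}$ is therefore an ML-test relative to $\emptyset''$. Since $Y$ passes it, $\Phi_e^Y\ne A$. $\square$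

So for computable $B$: $A\le_{\mathrm{ML}}B$ iff $A$ is computable, and if it fails, there is a witness $Y\le_{\mathrm T}\emptyset'''$. The work is in the case where both sets are noncomputable. (P1) will reduce that case to c.e. sets.

## 3. Trimming tests to their rates, and what a c.e. open set gains after stage $n$

Two small tools. The first makes a test obey its rate at every stage, not only in the limit.

**Lemma 2 (normal form).** Let $(G_n)$ be a $c$-test with constant $C$. Then there are uniformly computable increasing clopen approximations $(G_{n,s})_s$ of the sets $G_n$ with $\lambda G_{n,s}\le2C\,c(n,s)$. If the test is nested, we can also have $G_{n+1,s}\subseteq G_{n,s}$.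

*Proof.* Start from any clopen approximations $G_n[t]$ with $G_n[0]=\emptyset$. Let $u_n(s)$ be the largest $t\le s$ with $\lambda G_n[t]\le2Cc(n,s)$; $t=0$ qualifies. Put $G_{n,s}=G_n[u_n(s)]$. Since $c$ is nondecreasing in $s$, so is $u_n$. It is unbounded: for each $t$, $\lambda G_n[t]\le Cc(n)<2Cc(n)$ because $c(n)>0$, so $t$ qualifies at all large $s$. Hence $(G_{n,s})_s$ approximates $G_n$ and obeys the bound.

If the test is nested, let $H_{n,t}=\bigcup_{n\le m\le t}G_m[t]$, which is empty for $n>t$. Then $H_{n,t}\subseteq G_n$ by nestedness, $H_{n,t}$ increases with $t$ and has union $G_n$, and $H_{n+1,t}\subseteq H_{n,t}$. Let $u(s)$ be the largest $t\le s$ such that $\lambda H_{n,t}\le2Cc(n,s)$ for all $n\le t$. As before $t=0$ qualifies, $u$ is nondecreasing, and $u$ is unbounded, because for fixed $t$ only the finitely many $n\le t$ matter. Put $G_{n,s}=H_{n,u(s)}$. For $n\le u(s)$ the bound holds by choice, for $n>u(s)$ the set is empty. $\square$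

The second tool explains why $\kappa$ is the natural yardstick: no c.e. open set can gain much more than $\kappa(n)$ after stage $n$.

**Lemma 3.** For every c.e. open $R$ there is $c_1\in\omega$ with $\lambda(R\setminus R_n)\le2^{c_1}\kappa(n)$ for all $n$.

*Proof.* Let $r_t=\lambda(R_t\setminus R_{t-1})$ for $t\ge1$; then $\sum_tr_t\le1$. By Kraft–Chaitin there is $c_0$ with $K(t)\le\lceil-\log r_t\rceil+c_0$ whenever $r_t>0$. Since $\lceil-\log r_t\rceil<-\log r_t+1$, this gives $r_t\le2^{c_0+1}2^{-K(t)}$. Therefore $\lambda(R\setminus R_n)=\sum_{t>n}r_t\le2^{c_0+1}\kappa(n)$. $\square$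

## 4. The rate $a_A$: random sequences computing $A$ as members of $a_A$-tests

**Lemma 4.** Let $A$ be a c.e. noncomputable $K$-trivial set. There is a rate $a=a_A$ (the function $a(n,s)$ being computable uniformly from a c.e. index of $A$) such that for $Y\in\mathrm{MLR}$ the following are equivalent:

1. $A\le_{\mathrm T}Y$;
2. $Y\in\bigcap_nG_n$ for some nested $a$-test;
3. $Y\in\bigcap_nG_n$ for some $a$-test.

Moreover, if $Y\in\mathrm{MLR}$ lies in $\bigcap_nG_n$ for some $\kappa$-test, then $A\le_{\mathrm T}Y$.

**Step 1: define the rate.** The aim is a test that catches every sequence computing $A$ and charges for wrong guesses only when they go wrong late. Let $(A_s)$ be the enumeration of $A$ and $\Phi$ the universal functional with $\Phi^{0^e1X}=\Phi_e^X$. Let $\Phi_s^X$ be the longest initial segment of the output seen in $s$ steps, with length and use at most $s$. Say that *$X$ agrees at $(u,k)$* if $k\le|\Phi_u^X|$ and $\Phi_u^X\upharpoonright k=A_u\upharpoonright k$. Put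
$$E_s=\{X:\exists u\le s\,\exists k\ (X\text{ agrees at }(u,k)\text{ and }A_u\upharpoonright k\ne A_s\upharpoonright k)\},\qquad E=\bigcup_sE_s,$$
$$T_{n,s}=\{X:\exists u\in[n,s)\ (X\text{ agrees at }(u,n)\text{ and }X\notin E_u)\},\qquad T_n=\bigcup_sT_{n,s},\qquad a(n,s)=\lambda T_{n,s}.$$
So $E$ collects the sequences caught with an outdated guess. For example, if $A_5\upharpoonright4=0000$, $\Phi_5^X=0000$, and $3$ enters $A$ at stage $10$, then $X\in E_{10}$. If $X\notin E_5$, then $X\in T_{4,6}$ via $u=5$, but $X$ cannot enter any $T_n$ via some $u\ge10$.

The sets $E_s$, $T_{n,s}$ are clopen, uniformly computably. $E_s$ increases with $s$: as $A$ is c.e., once $A_u\upharpoonright k\ne A_s\upharpoonright k$, this stays true for later $s$. Agreement at $(u,n+1)$ implies agreement at $(u,n)$, so $T_{n+1,s}\subseteq T_{n,s}\subseteq T_{n,s+1}$; and $T_{n,s}=\emptyset$ for $n\ge s$.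

**Step 2: $a(n)\to0$.** Let $X\in T_n$ via $u$. If $A_u\upharpoonright n=A\upharpoonright n$, then $A\upharpoonright n\preceq\Phi^X$. Otherwise $X\in E$, while $X\notin E_u\supseteq E_n$. So
$$a(n)\le\lambda\{X:A\upharpoonright n\preceq\Phi^X\}+\lambda(E\setminus E_n).$$
The first term tends to $\lambda\{X:\Phi^X=A\}=0$ by Sacks, the second tends to $0$ as well. Positivity of $a(n)$ comes out of the next step.

**Step 3: (1) implies (2).** Let $\Phi_e^Y=A$ and $Z=0^e1Y$, so $\Phi^Z=A$. Then $Z\notin E$: if $Z$ agrees at $(u,k)$, then $A_u\upharpoonright k=\Phi^Z\upharpoonright k=A\upharpoonright k$, hence $A_s\upharpoonright k=A_u\upharpoonright k$ for all $s\ge u$. For each $n$ there is $u\ge n$ such that $Z$ agrees at $(u,n)$. So $Z\in\bigcap_nT_n$, and $(T_n|0^e1)_n$ is a nested sequence of uniformly c.e. open sets with $\lambda(T_n|0^e1)\le2^{e+1}a(n)$ whose members all contain $Y$. Randomness of $Y$ was not used. With $Y=A$ we see that the open set $T_n$ is nonempty, so $a(n)>0$. Thus $a$ is a rate and $(T_n|0^e1)_n$ is a nested $a$-test.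

(2) implies (3) trivially.

**Step 4: a computable sequence of stages at which changes of $A$ are cheap.** This prepares (3)$\Rightarrow$(1) and the last claim. Let $\beta_s=\lambda E_s$. By Lemma 3 applied to $E$ there is $c_1$ with $\beta_s-\beta_n\le2^{c_1}\kappa(n)$ for all $n\le s$. With $(\hat A_r)$ from (P2), computably find $s_0<s_1<\cdots$ and $r_0<r_1<\cdots$ with $s_i,r_i\ge i$,
$$A_{s_i}\upharpoonright i=\hat A_{r_i}\upharpoonright i,\qquad\beta_{s_i}-\beta_n\le2^{c_1+1}\kappa(n,r_i)\ \text{ for all }n<i.$$
Such numbers exist. Take $s$ large with $A_s\upharpoonright i=A\upharpoonright i$, and then $r$ large: eventually $\hat A_r\upharpoonright i=A\upharpoonright i$, and $2^{c_1}\kappa(n)<2^{c_1+1}\kappa(n)$ leaves room for $\kappa(n,r)$ in place of $\kappa(n)$.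

Let $x_i$ be the least $x$ with $A_{s_{i+1}}(x)\ne A_{s_i}(x)$, defined only if it exists and is $<i$. All sums over $i$ below are over those $i$ for which $x_i$ is defined. Then $\hat A_{r_i}(x_i)=A_{s_i}(x_i)=0$ and $\hat A_{r_{i+1}}(x_i)=A_{s_{i+1}}(x_i)=1$. So at some $r\in(r_i,r_{i+1}]$ the approximation $\hat A$ changes at $x_i$. Its least change $y_r$ is $\le x_i$, and its cost is $\kappa(y_r,r)\ge\kappa(x_i,r)\ge\kappa(x_i,r_i)$. These intervals are disjoint, so by (P2)
$$\sum_i\kappa(x_i,r_i)<\infty,\qquad\text{hence}\qquad\sum_i\kappa(x_i+1,i)<\infty,\tag{2}$$
since $r_i\ge i$.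

**Step 5: also $\sum_ia(x_i+1,i)<\infty$.** Put $n=x_i+1\le i$ and let $X\in T_{n,i}$ via $u<i\le s_i$. If $X\in E_{s_i}$, then, since $X\notin E_u\supseteq E_n$, we have $X\in E_{s_i}\setminus E_n$, a set of measure $\beta_{s_i}-\beta_n\le\beta_{s_i}-\beta_{x_i}\le2^{c_1+1}\kappa(x_i,r_i)$. This is where the clause $X\notin E_u$ in the definition of $T_{n,s}$ is used. If $X\notin E_{s_i}$, then $A_u\upharpoonright n=A_{s_i}\upharpoonright n$, because $X$ agrees at $(u,n)$. But $A_{s_i}\upharpoonright n\ne A_{s_{i+1}}\upharpoonright n$, because $x_i<n$. So $X\in E_{s_{i+1}}\setminus E_{s_i}$; these sets are disjoint for different $i$. Both bounds are summable, the first by (2).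

**Step 6: (3) implies (1), and the last claim.** Let $c\in\{a,\kappa\}$, and let $Y\in\mathrm{MLR}$ be in $\bigcap_nG_n$ for a $c$-test in normal form, $\lambda G_{n,s}\le C'c(n,s)$. Put $H_i=G_{x_i+1,i}$, and $H_i=\emptyset$ if $x_i$ is undefined. By (2) and Step 5, $(H_i)$ is a Solovay test. So there is $i_0$ with $Y\notin H_i$ for all $i\ge i_0$. To compute $A(x)$ from $Y$, find $i>x$, $i\ge i_0$, with $Y\in G_{y+1,i}$ for all $y\le x$; it exists since $Y\in\bigcap_nG_n$. We claim $A(x)=A_{s_i}(x)$. Otherwise for some $i'\ge i$ the sets $A_{s_{i'}}$ and $A_{s_{i'+1}}$ differ at a number $\le x$. Then $x_{i'}\le x<i'$ is defined, and $Y\in G_{x_{i'}+1,i}\subseteq G_{x_{i'}+1,i'}=H_{i'}$, a contradiction. $\square$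

## 5. Covering $V$ by an $a$-test, and where compactness fails

Let $A,B$ be noncomputable c.e. $K$-trivial sets, $a=a_A$ and $b=b_B:=a_B$, and let $V$ be the test of Section 1 for this $b$. By Lemma 4, $A\le_{\mathrm{ML}}B$ says that each random member of the intersection of a $b$-test is in the intersection of an $a$-test. Lemma 7 below will say that each nested $b$-test $N$ sits inside $V$ after a shift: $0^kN_J\subseteq V_J$ for some $k$ and all $J\ge1$. So the sensible first guess for a criterion is

(N) there is an $a$-test $(U_n)$ such that $\forall n\,\exists J\ V_J\subseteq U_n$.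

This suffices. If $Z$ is random and computes $B$, then $0^kZ\in\bigcap_JV_J\subseteq\bigcap_nU_n$ for some $k$, so $A\le_{\mathrm T}0^kZ\equiv_{\mathrm T}Z$. For the converse, suppose (N) fails and try to build a random $Y\in\bigcap_JV_J$ outside $\bigcap_nU^l_n$ for every $a$-test $U^l$, by finite extensions. For a single test $U$ there is $n$ with $V_J\not\subseteq U_n$ for all $J$. Hence the closed set $F'=2^\omega\setminus U_n$ meets every $V_J$. To continue, we need a string $\sigma$ with $[\sigma]\subseteq V_1$ such that $F'\cap[\sigma]$ still meets every $V_J$. This is the point at which the argument stops: the $V_J$ are open, and the points of $F'\cap V_J$ for different $J$ may lie in different cylinders. For general nested tests it really fails. Take $G_J=\bigcup_{i\ge J}[0^i1]$ and $F'=2^\omega$. Then $\lambda G_J=2^{-J}$ and $F'$ meets every $G_J$. But a cylinder contained in $G_1$ does not contain $0^\omega$, so its string extends $0^i1$ for some $i\ge1$, and it is disjoint from $G_{i+1}$. Indeed $\bigcap_JG_J=\emptyset$.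

There is a second, milder, problem: after the first test has been avoided, the failure of the criterion is needed inside the closed set that is left. So a closed set must be built into the criterion.

**Definition.** $\mathfrak P$ is the set of $\Pi^0_1$ classes $F\subseteq\mathrm{MLR}$ with $F\cap V_J\ne\emptyset$ for all $J$.

**Theorem B.** Let $A,B$ be noncomputable c.e. $K$-trivial sets, $a=a_A$, $b=a_B$ the rates of Lemma 4, and $V,\mathfrak P$ as above for $b$. Then $A\le_{\mathrm{ML}}B$ iff

* (C1) $\liminf_Jb(J)/\kappa(J)<\infty$, or
* (C2) there are $F\in\mathfrak P$ and an $a$-test $(U_n)$ such that $\forall n\,\exists J\ V_J\cap F\subseteq U_n$.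

If (C1) and (C2) both fail, there is an ML-random $Y\le_{\mathrm T}\emptyset'''$ with $B\le_{\mathrm T}Y$ and $A\not\le_{\mathrm T}Y$.

With $F$ in the criterion, the forcing direction needs that each $F\in\mathfrak P$ meets not only every $V_J$ but also $\bigcap_JV_J$. The other direction now needs more than the shift $0^kN_J\subseteq V_J$: it must move a random $Z$ computing $B$ into $F\cap\bigcap_JV_J$. One lemma (Lemma 8) does both, provided that $b(J)/\kappa(J)\to\infty$. If this proviso fails, (C1) holds, and then every random sequence computing $B$ is caught by a $\kappa$-test and computes $A$ for that reason alone. We start with this second case.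

## 6. Rates that are infinitely often at most a multiple of $\kappa$

**Lemma 5.** Let $b$ be a rate with $\liminf_Jb(J)/\kappa(J)<\infty$ and $(G_J)$ a nested $b$-test. Then there is a $\kappa$-test $(U_n)$ such that for every $n$ there is $J$ with $G_J\subseteq U_n$.

There is $C$ with $b(J)<C\kappa(J)$ for infinitely many $J$, and for such $J\ge n$ the set $G_J$ has measure at most a multiple of $\kappa(n)$. The trouble is that we do not know which $J$ are good, and trying several candidates one after the other may cost too much. The construction tries the largest plausible candidate below a cap, with two thresholds, so that each change of mind is paid for by growth of $\kappa$.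

**Step 1: construction.** By Lemma 2 take approximations with $\lambda G_{J,s}\le D\,b(J,s)$ and $G_{J+1,s}\subseteq G_{J,s}$. Let $C\in\omega$ be such that $b(J)<C\kappa(J)$ for infinitely many $J$. Fix $n$. Call $J$ *tight* at $s$ if $C\kappa(J,s)>b(J,s)$, and *loose* at $s$ if $2C\kappa(J,s)>b(J,s)$. Tight implies loose. Let $\mathrm{cap}(n)=n$. At stage $s>n$:

* If some $J\in[n,\mathrm{cap}(s-1))$ is tight at $s$, then $s$ is *active*. Put $\mathrm{cap}(s)=\mathrm{cap}(s-1)$ and $x(s)=\max\{J\in[n,\mathrm{cap}(s)):J\text{ loose at }s\}$, and put $G_{x(s),s}$ into $U_n$.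
* Otherwise put $\mathrm{cap}(s)=s$ (a *reset*).

So $\mathrm{cap}$ is nondecreasing, $\mathrm{cap}(s)\le s$, and the sets $U_n$ are uniformly c.e. open.

**Step 2: some $G_J$ is covered.** Pick $J_0\ge n$ with $b(J_0)<C\kappa(J_0)$. As $b(J_0,s)\le b(J_0)$ and $\kappa(J_0,s)\to\kappa(J_0)$, it is tight at all large $s$. If there were infinitely many resets, the cap would exceed $J_0$ at some point, and from some stage on all stages would be active, a contradiction. So from some stage on the cap is constant and all stages are active. Hence some $x_0$ is the value of $x(s)$ infinitely often, and $G_{x_0}\subseteq U_n$.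

**Step 3: an inequality for $\kappa$.** We need to compare growth at $J$ with growth at $n$. Let $M_s=\kappa(n,s)$. For $J\ge n$ the difference $\kappa(n,s)-\kappa(J,s)=\sum_{n<t\le\min(J,s)}2^{-K_s(t)}$ is nondecreasing in $s$. So for $s'\le s$,
$$\kappa(J,s)-\kappa(J,s')\le M_s-M_{s'}.\tag{3}$$

**Step 4: the measure of $U_n$.** Let $\Gamma=2DC$ and let $\mathrm{cost}(s)$ be the measure of what has been put into $U_n$ by the end of stage $s$. We claim, by induction, that at active stages $s$
$$\mathrm{cost}(s)\le\Gamma\,(M_s+M_{\mathrm{cap}(s)}).\tag{4}$$
Let $J\in[n,\mathrm{cap}(s))$ be tight at $s$, and let $s'$ be the last active stage before $s$ with $x(s')<J$. At active stages $s''\in(s',s]$ we have $x(s'')\ge J$: for $s''<s$ by the choice of $s'$, and for $s''=s$ because $J$ is loose at $s$. So $G_{x(s''),s''}\subseteq G_{J,s''}\subseteq G_{J,s}$, and therefore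
$$\mathrm{cost}(s)\le\mathrm{cost}(s')+Db(J,s)\le\mathrm{cost}(s')+DC\kappa(J,s).$$
If there is no such $s'$, the same argument for all active stages up to $s$ gives $\mathrm{cost}(s)\le DC\kappa(J,s)\le DCM_s$, and (4) holds. If $s'$ exists, there are two cases.

Case $J<\mathrm{cap}(s')$. Then $J$ is not loose at $s'$, because $x(s')<J$. So $2C\kappa(J,s')\le b(J,s')\le b(J,s)<C\kappa(J,s)$, that is, $\kappa(J,s')<\frac12\kappa(J,s)$. By (3), $\kappa(J,s)\le2(\kappa(J,s)-\kappa(J,s'))\le2(M_s-M_{s'})$. Thus
$$\mathrm{cost}(s)\le\Gamma(M_{s'}+M_{\mathrm{cap}(s')})+\Gamma(M_s-M_{s'})\le\Gamma(M_s+M_{\mathrm{cap}(s)}).$$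

Case $J\ge\mathrm{cap}(s')=:m$. Since $J<\mathrm{cap}(s)$, the cap was reset after $s'$, so $s'<\mathrm{cap}(s)$. Also $m\le s$, so $M_s-\kappa(m,s)=\sum_{n<t\le m}2^{-K_s(t)}\ge\kappa(n,m)=M_m$, and hence $\kappa(J,s)\le\kappa(m,s)\le M_s-M_m$. Therefore
$$\mathrm{cost}(s)\le\Gamma(M_{s'}+M_m)+\Gamma(M_s-M_m)=\Gamma(M_{s'}+M_s)\le\Gamma(M_{\mathrm{cap}(s)}+M_s).$$

This proves (4). Since $M_s\le\kappa(n)$, we get $\lambda U_n\le2\Gamma\kappa(n)$, so $(U_n)$ is a $\kappa$-test. $\square$

## 7. Strategies in the construction of $V$ and when they are granted everything

Back to $V$, for an arbitrary rate $b$. A *strategy* is a total computable function $\Psi(e,\mathcal H)$. Choose $e$ with $\psi_e=\Psi$; then player $e$ plays $\Psi(e,\cdot)$. So the player knows its own number $e$, hence its share $q=2^{-e-1}$, and the history. No fixed point is needed, since $e$ is handed over as an argument.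

**Definition (acting stage).** All our strategies act only at *acting stages*. On input $\mathcal H_t$, where $t\ge1$, the strategy simulates itself on the earlier histories. If all requests it made earlier have been granted according to $\mathcal H_t$, then $t$ is an acting stage and the strategy outputs a *batch* of requests. Otherwise it outputs $\emptyset$.

**Lemma 6 (granting).** Suppose that at each acting stage $t$

* (a) every request $(\sigma,J)$ in the batch satisfies $[\sigma]\subseteq V_{J-1,t}$, or $[\sigma]$ is contained in the union of $V_{J-1,t}$ and the $[\sigma']$ with $(\sigma',J-1)$ in the same batch;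
* (b) the union of all $[\sigma]$ with $(\sigma,J)$ requested at acting stages $\le t$ has measure $\le q\,b(J,t)$, for every $J$.

Then all requests are granted, and there are infinitely many acting stages.

*Proof.* Stage $1$ is acting, since nothing was requested before. Let $t$ be an acting stage and let $s>t$, $s\ge e$, be a stage at which the batch of $t$ is present. We show that the batch is completely granted by the end of stage $s$. If it is not completely granted before the end of stage $s$, then no acting stage $t'$ with $t<t'<s$ exists, so during stage $s$ each $E^e_J$ contains only requests made at acting stages $\le t$. Suppose some request of the batch is still ungranted at the end of stage $s$, and take one, $(\sigma,J)$, with $J$ least. By (a) and minimality $[\sigma]\subseteq V_{J-1,s}$, and by (b) $\lambda(E^e_J\cup[\sigma])\le q\,b(J,t)\le q\,b(J,s)$. So it could be granted at stage $s$, contradicting that stage $s$ ends only when nothing more can be granted. Hence the batch is granted, and the next acting stage after $t$ exists. $\square$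

The first use is the universality of $V$ announced in Section 1.

**Lemma 7.** If $N$ is a nested $b$-test, then there is $k$ with $0^kN_J\subseteq V_J$ for all $J\ge1$.

*Proof.* By Lemma 2, $\lambda N_{J,s}\le Cb(J,s)$ and $N_{J+1,s}\subseteq N_{J,s}$ for some $C$. The strategy with number $e$ picks $k$ with $2^{-k}C\le2^{-e-1}=q$. At acting stages $t$ it requests cylinders making up $0^kN_{J,t}$ at level $J$, for $1\le J\le t$. For (a): $V_0=2^\omega$, and for $J\ge2$, $0^kN_{J,t}\subseteq0^kN_{J-1,t}$ is requested at level $J-1$ in the same batch. For (b): what has been requested at level $J$ up to $t$ lies in $0^kN_{J,t}$, of measure $\le2^{-k}Cb(J,t)\le q\,b(J,t)$. By Lemma 6 everything is granted, at infinitely many acting stages, so $0^kN_J\subseteq V_J$. $\square$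

## 8. Housing a $b$-test inside a $\Pi^0_1$ class of random sequences

**Lemma 8 (housing).** Let $b$ be a rate with $b(J)/\kappa(J)\to\infty$, let $F\in\mathfrak P$, and let $N$ be a nested $b$-test. For every $Z\in\mathrm{MLR}\cap\bigcap_JN_J$ there are strings $w,\theta$ and a sequence $X$ with $Z=wX$ and $\theta X\in F\cap\bigcap_JV_J$.

Let $R=2^\omega\setminus F$. As in Lemma 7 we want to copy $N$ into $V$, but the copy of $Z$ must avoid $R$. Choose a *root* $\tau$ with $[\tau]\subseteq V_j$ such that $R$ is sparse in $[\tau]$, and start by letting each $Z$ live at $\tau0Z$. For $J>j$ put $\tau0N_J$ into $V_J$. When part of $[\tau0]$ is enumerated into $R$, the sequences living there become homeless, and we give them new homes in $[\tau1]$. The random $Z$ that we care about will be moved only finitely often, because the sets of moved sequences form a Solovay test.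

The cost of moving is the heart of the matter. If an area of measure $\delta$ is killed and replaced by a new area of measure $\delta$, then for every level $J>j$ that is already in use, we put the whole new area into $V_J$. This costs $\delta$ at each such level. If levels $J$ are put to use only after stage $J$, the killed areas we pay for at level $J$ lie in $R\setminus R_J$, so by Lemma 3 the total cost at level $J$ is at most about $2^{c_1}\kappa(J)$. We may spend $\frac12q\,b(J)$. Because $b/\kappa\to\infty$, this is affordable for all large $J$. We do not know how large, so if some level in use is not affordable, we wait, and in the meantime start a further attempt with a larger $j$. The attempts are called runs. Disjointness of the ranges of levels used by coexisting runs will keep the bookkeeping honest.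

A tiny picture of moving: if $R$ enumerates $[\tau0111]$, so that it occupies $\frac1{16}$ of $[\tau]$, then the sequences $111X$ become homeless. We choose a new home of the same size in $[\tau1]$, say $[\tau1000]$, and from then on $111X$ lives at $\tau1000X$, while the other sequences $Z$ stay at $\tau0Z$.

### The strategy

Fix $c_1$ with $\lambda(R\setminus R_n)\le2^{c_1}\kappa(n)$ for all $n$ (Lemma 3). By Lemma 2 take $\lambda N_{J,t}\le Cb(J,t)$, $N_{J+1,t}\subseteq N_{J,t}$, with $C\ge1$. Let $e$ be the number of the strategy, $q=2^{-e-1}$, and $\varepsilon_r=2^{-r}q/(100C)$. In the rest of this section "stage" means acting stage of this strategy.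

**Definition (runs and cells).** At any time there are runs $0,\dots,k$ (at first none). Run $r$ has a *start* $j_r$, a *front* $h_r\ge j_r$, and possibly a *root* $\tau_r$ with $[\tau_r]\subseteq V_{j_r}$. If it has a root, it has finitely many live *cells* $(w,\theta,p)$ with $\tau_r\preceq\theta$ and $|\theta|=|\tau_r|+1+|w|$, and a clopen *homeless set* $L$. The meaning of the cell is that $wX$ lives at $\theta X$. We call $p$ the *birth* and $[\theta]$ the *area* of the cell. *Initializing* run $r$ at $t$ means $j_r=h_r=t$, with no root; this starts a new *incarnation* of run $r$. An incarnation ends when the run is initialized anew or discarded.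

The instruction "put a set into $V_J$" means: request cylinders making up the set, at level $J$. At stage $t$ do the following for $r=0,1,2,\dots$:

0. If run $r$ does not exist, initialize it and end the stage.
1. If $b(j_r,t)>\varepsilon_r$: initialize run $r$ anew, discard runs $>r$, end the stage.
2. If $\tau_r$ is defined and $\lambda(R_t|\tau_r)>1/8$: discard root and cells, set $h_r=j_r$, discard runs $>r$, end the stage.
3. If there is no root: if there is $\tau$ of code $\le t$ with $2^{-|\tau|}\le\varepsilon_r$, $[\tau]\subseteq V_{j_r,t}$, $\lambda(R_t|\tau)\le1/16$, let $\tau_r$ be the one with least code, with the single cell $(\langle\rangle,\tau_r0,j_r)$ and $L=\emptyset$. End the stage in any case.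
4. (Kills.) Split each live cell $(w,\theta,p)$ into cells $(w\pi,\theta\pi,p)$ with $|\pi|$ so large that each $[\theta\pi]$ is contained in or disjoint from $R_t$. Remove ("kill") those with $[\theta\pi]\subseteq R_t$ and add $[w\pi]$ to $L$.
5. If $\lambda(R_t\setminus R_J)>\frac12q\,b(J,t)$ for some $J\in(j_r,h_r]$: run $r$ is *blocked* at $t$. Go to $r+1$.
6. Otherwise discard runs $>r$. *Rehouse*: write $L$ as a union of distinct cylinders $[w_i]$ of equal, sufficiently large length. Choose distinct $\theta_i\succeq\tau_r1$, $|\theta_i|=|\tau_r|+1+|w_i|$, with $[\theta_i]$ disjoint from $R_t$ and from all areas of cells ever used under this root. Put $D=\bigcup_i[\theta_i]$ into $V_J$ for $j_r<J\le h_r$ (*bulk*). Make $(w_i,\theta_i,h_r)$ live cells and set $L=\emptyset$. Then increase $h_r$ by $1$. Then, for every live cell $(w,\theta,p)$ and $p<J\le h_r$, put $\theta(N_{J,t}|w)$ into $V_J$ (*copies*). End the stage.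

Every stage ends, at the latest by step 0. Since $j_r\ge1$, all requests are at levels $\ge2$.

### Bookkeeping

**Step 1: invariants.** These are the structural facts used in all later steps.

* (I1) The sets $[w]$ of the live cells of a rooted run, together with $L$, partition $2^\omega$. This holds for the first cell $(\langle\rangle,\tau_r0,j_r)$, and splitting, killing and rehousing preserve it.
* (I2) Under one root, the areas of cells that are simultaneously live, or killed (at the same time or at different times), or one killed and the other still live, are pairwise disjoint. Indeed a new area is disjoint from everything used before under this root; otherwise cells are only split.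
* (I3) Fronts never exceed the current stage: $h_r=t$ at initialization, and $h_r$ grows by at most $1$ per stage.
* (I4) A run without root is the highest run. Indeed, run $r+1$ is created only when run $r$ has a root and is blocked, and whenever run $r$ loses its root all runs $>r$ are discarded.
* (I5) If a run has the same incarnation and root before and after stage $t$, it performs step 4 at stage $t$. To see this, let the stage end at run $r$. All runs $<r$ were blocked, hence performed step 4. If the stage ends by step 0 or 3, there are no runs $>r$ before the stage (for step 3 by (I4)), and run $r$ had no root before. If it ends by step 1 or 2, run $r$ loses its incarnation or root and runs $>r$ are discarded. If it ends by step 6, run $r$ performed step 4 and runs $>r$ are discarded.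
* (I6) If runs $r<r'$ coexist after a stage, then $h_r<j_{r'}$. When run $r'$ was last initialized, at $t$ say, the stage had reached $r'$. So run $r$ was blocked at $t$, and its front was at most the previous stage by (I3), which is $<t=j_{r'}$. Every change of $h_r$ or $j_r$ (steps 1, 2, 6) discards run $r'$.
* (I7) For each $r$, a number $J$ lies in a range $(j_r,h_r]$ during at most one incarnation of run $r$. A new incarnation has a start $t$ larger than all earlier fronts of run $r$.

**Step 2: there is room in step 6.** We must see that the strings $\theta_i$ exist. Write $\tau=\tau_r$. Since $|\theta|=|\tau|+1+|w|$, a killed cell with string $w$ has area of measure $2^{-|\tau|-1}\lambda[w]$. So by (I1) the measure needed for new homes, $2^{-|\tau|-1}\lambda L$, equals the total area of the cells killed since the last rehousing under this root. For the same reason the area in $[\tau1]$ used earlier equals the total area of the cells killed before that. By (I2) killed areas are disjoint, and they are subsets of $R_t\cap[\tau]$. So used plus needed area is at most $\lambda(R_t\cap[\tau])\le\frac182^{-|\tau|}$, because step 2 was passed. Moreover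 $R_t$ occupies at most $\frac182^{-|\tau|}$ of $[\tau1]$. Since $\lambda[\tau1]=\frac122^{-|\tau|}>\frac142^{-|\tau|}$, the part of $[\tau1]$ that is neither used nor in $R_t$ has at least the measure needed. It is clopen, so if the common length of the $w_i$ is large, it is a union of cylinders of length $|\tau|+1+|w_i|$, and there are enough of them.

**Step 3: condition (a) of Lemma 6.** For bulk: $D\subseteq[\tau_r]\subseteq V_{j_r,t}$, which settles $J=j_r+1$. For $j_r+1<J\le h_r$ the set $D$ is also requested at $J-1$ in the same batch.

For copies, consider a live cell $(w,\theta,p)$. Up to requests in this batch, $[\theta]\subseteq V_p$. For $p=j_r$ this holds because $[\theta]\subseteq[\tau_r]$. For larger $p$ it holds because bulk containing $[\theta]$ was requested at level $p$ when the area was first used: at an earlier stage, hence it is granted by now, since $t$ is an acting stage, or in this batch. Hence $\theta(N_{J,t}|w)\subseteq[\theta]$ is as required for $J=p+1$. For $J>p+1$ we have $\theta(N_{J,t}|w)\subseteq\theta(N_{J-1,t}|w)$, which is requested at $J-1$ in the same batch.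

Condition (b) will follow from the next two steps: at each stage $t$, the copies at $J$ so far have total measure $\le\frac12q\,b(J,t)$, and so do the bulk sets at $J$.

**Step 4: the copies at $J$ cost at most $0.34\,q\,b(J,t)$.** First fix an incarnation of run $r$ and a root $\tau$ of it. When the root is chosen, the front is $j_r$, and it then grows by $1$ at each step 6. Consider the step 6 under $\tau$ in which the front becomes $J$. No copies at $J$ were made under $\tau$ before. After the rehousing in this step $L=\emptyset$, so by (I1) the strings $w$ of the live cells partition $2^\omega$, and all births are $<J$. Later live cells either arise by splitting cells present at that moment, or come from rehousings with birth $\ge J$; the latter get no copies at $J$. Since $\theta\pi(N_{J,t'}|w\pi)\subseteq\theta(N_{J,t}|w)$ for $t'\le t$, all copies at $J$ made under $\tau$ at stages $\le t$ lie in the union of the sets $\theta(N_{J,t}|w)$ over the cells present at that moment. This union has measure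
$$\sum2^{-|\tau|-1-|w|}\lambda(N_{J,t}|w)=2^{-|\tau|-1}\lambda N_{J,t}\le2^{-|\tau|}C\,b(J,t).$$

Now sum over the roots of this incarnation. Let $t'\le t$ be the last stage up to $t$ at which this incarnation made copies at $J$. At $t'$ it passed step 1, so $b(j_r,t')\le\varepsilon_r$. The root at $t'$ has $2^{-|\tau|}\le\varepsilon_r$. Each earlier root $\tau$ of the incarnation was chosen at some $t_1$ with $\lambda(R_{t_1}|\tau)\le\frac1{16}$ and discarded by step 2 at some $t_2\le t'$ with $\lambda(R_{t_2}|\tau)>\frac18$. So $R_{t_2}\setminus R_{t_1}$ has measure $>\frac1{16}2^{-|\tau|}$ inside $[\tau]\subseteq V_{j_r,t'}$. The intervals $(t_1,t_2]$ for different roots are disjoint, hence so are these sets, and by (1)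
$$\sum2^{-|\tau|}\le16\,\lambda V_{j_r,t'}\le16\,b(j_r,t')\le16\,\varepsilon_r$$
over the discarded roots. So the incarnation contributes at most $17\varepsilon_rC\,b(J,t)$. Copies at $J$ are made only when $J\in(j_r,h_r]$, so by (I7) only one incarnation for each $r$ makes copies at $J$. The total is at most $\sum_r17\varepsilon_rC\,b(J,t)=0.34\,q\,b(J,t)$.

**Step 5: the bulk at $J$ costs at most $\frac12q\,b(J,t)$.** The idea is to charge each bulk set to the killed area that it replaces. Suppose a set $D$ is put at $J$ by run $r$ at $t$ under root $\tau$. If run $r$ had not performed step 6 under $\tau$ before, then $h_r=j_r$ before the increase, and $D$ would be put nowhere. So let $t_0<t$ be the stage of the previous step 6 under $\tau$, and let $Q_D$ be the union of the areas killed after $t_0$ up to $t$. By Step 2, $\lambda Q_D=\lambda D$. At the end of stage $t_0$ the live areas were disjoint from $R_{t_0}$, and there has been no rehousing since, so $Q_D$ is contained in the union of these live areas. Also, at the end of stage $t_0$ the front already had the value $h_r\ge J$ that it has in step 5 of stage $t$, and $h_r\le t_0$ by (I3). So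 $J\le t_0$ and
$$Q_D\subseteq R_t\setminus R_{t_0}\subseteq R_t\setminus R_J.\tag{5}$$

The sets $Q_D,Q_{D'}$ for different bulk events at the same $J$ are disjoint. Suppose $P\in Q_D\cap Q_{D'}$, and let $t^*$ be the first stage with $P\in R_{t^*}$. With $t_0,t$ belonging to $D$: at the end of stage $t_0$, $P$ lies in a live area and $P\notin R_{t_0}$. By (I5) the run performs step 4 at every stage in $(t_0,t]$ (at $t$ itself because it reaches step 6). So $P$ stays in a live area until it is killed, exactly at stage $t^*\in(t_0,t]$. In particular, at the end of the stage preceding $t^*$, this run was present with this root and $J\in(j_r,h_r]$. The same holds for the run belonging to $D'$. By (I6) the ranges of coexisting runs are disjoint, so both events belong to the same run, incarnation and root. By (I2), $P$ lies in only one cell killed under this root, and this kill happens at $t^*$, which lies in $(t_0,t]$ for only one pair $t_0<t$ of successive steps 6. So $D$ and $D'$ are the same event.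

Hence, when bulk is put at $J$ at stage $t$, the total bulk at $J$ so far, including the new set, has by (5) measure at most $\lambda(R_t\setminus R_J)$. Since run $r$ is not blocked at $t$ and $J\in(j_r,h_r]$, step 5 of the strategy says that this is $\le\frac12q\,b(J,t)$. As $b(J,t)$ is nondecreasing in $t$, the bound persists.

So (b) holds. By Lemma 6 all requests are granted, and there are infinitely many stages.

### Convergence

**Step 6: one run succeeds.** We show: there is $r$ such that run $r$ is eventually never discarded or initialized, its root is eventually fixed, and it performs step 6 of the strategy infinitely often. Suppose not. By induction on $r$ we show that from some stage on, run $r$ has a fixed incarnation and root and is blocked at every stage. Suppose this holds for all $r'<r$. Then from some stage on: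

* Every stage reaches run $r$, which therefore exists and is not discarded.
* Instruction 1 applies to run $r$ only finitely often, since its starts increase and $b(j,t)\le b(j)\le\varepsilon_r$ for large $j$. So $j_r$ becomes fixed.
* Since $F\cap V_{j_r}\ne\emptyset$, there is a cylinder contained in $V_{j_r}$ that contains a point of $F\subseteq\mathrm{MLR}$, so the $\Pi^0_1$ class $F$ has positive measure in it. By Lebesgue density there is $\tau^*$ with $[\tau^*]\subseteq V_{j_r}$, $2^{-|\tau^*|}\le\varepsilon_r$ and $\lambda(R|\tau^*)\le1/16$. By compactness $[\tau^*]\subseteq V_{j_r,t}$ for large $t$.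
* A root discarded by instruction 2 is never chosen again by this incarnation, since $\lambda(R_t|\tau)$ only grows. Once $\tau^*$ is available, a rootless run $r$ gets a root at its next stage, of code at most that of $\tau^*$; and $\tau^*$ itself is never discarded. As there are finitely many such codes, the root becomes fixed.
* From then on each stage leads run $r$ to instruction 5. By assumption instruction 6 is performed only finitely often, so run $r$ is blocked at all sufficiently late stages.

This completes the induction. The final values satisfy $j_0<j_1<\cdots$ by (I6). Since $b/\kappa\to\infty$, there is $J^*$ with $\lambda(R\setminus R_J)\le2^{c_1}\kappa(J)\le\frac14q\,b(J)$ for $J\ge J^*$. Take $r$ with $j_r\ge J^*$; its front is eventually constant. For each of the finitely many $J\in(j_r,h_r]$ we eventually have $\lambda(R_t\setminus R_J)\le\frac14q\,b(J)\le\frac12q\,b(J,t)$, because $b(J,t)\to b(J)>0$. So run $r$ is eventually not blocked, a contradiction.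

**Step 7: the home of $Z$.** Fix $r$ as in Step 6, with final $j=j_r$ and $\tau=\tau_r$. Then $h_r\to\infty$. For each stage under the final root consider the union of the sets $[w\pi]$ killed at that stage. This is a computable sequence of clopen sets. Its total measure is $2^{|\tau|+1}$ times the total killed area, hence at most $2^{|\tau|+1}\lambda(R\cap[\tau])\le\frac14$, because $\lambda(R_t|\tau)\le\frac18$ for all late $t$. So it is a Solovay test, and the random $Z$ is killed only finitely often.

After a step 6 of the strategy later than the last kill of $Z$ we have $L=\emptyset$, so by (I1) $Z\in[w]$ for a live cell $(w,\theta,p)$. Let $Z=wX$ and $Z'=\theta X$. Since $Z$ is not killed any more, the later cells containing $Z$ are $(w\pi,\theta\pi,p)$ with $\pi\prec X$, and they are never killed. By (I5), kills are performed at all later stages $t$, so $Z'\in[\theta\pi]$ is not in $R_t$. Hence $Z'\notin R$, that is, $Z'\in F$. Finally $Z'\in V_J$ for every $J$: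

* for $J\le j$, since $Z'\in[\tau]\subseteq V_j\subseteq V_J$;
* for $j<J\le p$, by the bulk put when the cell's area was first used;
* for $J>p$, since $Z\in N_{J,t}$ for large $t$, and at infinitely many such $t$ a step 6 of the strategy with $h_r\ge J$ puts $\theta\pi(N_{J,t}|w\pi)\ni Z'$ into $V_J$.

$\square$

## 9. Proof of Theorem B: sufficiency by housing, necessity by forcing with $\mathfrak P$

**Step 1: (C1) or (C2) implies $A\le_{\mathrm{ML}}B$.** Let $Z\in\mathrm{MLR}$ and $B\le_{\mathrm T}Z$. By Lemma 4 for $B$, $Z\in\bigcap_JN_J$ for a nested $b$-test $N$. If (C1) holds, Lemma 5 gives a $\kappa$-test $(U_n)$ each of whose members contains some $N_J$. So $Z\in\bigcap_nU_n$, and $A\le_{\mathrm T}Z$ by the last claim of Lemma 4. If (C1) fails, then $b/\kappa\to\infty$. If moreover (C2) holds with $F$ and $(U_n)$, Lemma 8 gives $Z'=\theta X\in F\cap\bigcap_JV_J$ with $Z=wX$. By (C2), $Z'\in\bigcap_nU_n$. Since $Z'\in F\subseteq\mathrm{MLR}$, Lemma 4 gives $A\le_{\mathrm T}Z'\equiv_{\mathrm T}Z$.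

Now suppose that (C1) and (C2) fail; then $b/\kappa\to\infty$. We build $Y$; its existence shows $A\not\le_{\mathrm{ML}}B$.

**Step 2: a first element of $\mathfrak P$, and a test through which to house.** Since $B\le_{\mathrm T}\emptyset'\equiv_{\mathrm T}\Omega$, Lemma 4 gives a nested $b$-test $N^0$ with $\Omega\in\bigcap_JN^0_J$. By Lemma 7, $0^k\Omega\in\bigcap_JV_J$ for some $k$. Let $F_0=\{X:\forall n\ K(X\upharpoonright n)\ge n-d\}$ with $d$ such that $0^k\Omega\in F_0$; such a $d$ exists by Levin–Schnorr, as $0^k\Omega$ is random. Then $F_0$ is a $\Pi^0_1$ class of random sequences meeting every $V_J$, so $F_0\in\mathfrak P$.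

**Step 3: list all $a$-tests.** There is an effective list $(U^l)_{l\in\omega}$ of $a$-tests containing every $a$-test. It is obtained from the pairs (uniformly c.e. sequence of open sets $(G_n)$ with $G_n[0]=\emptyset$, constant $C$) by replacing $G_n$ by $\bigcup_sG_n[u_n(s)]$, where $u_n(s)$ is the largest $t\le s$ with $\lambda G_n[t]\le C\,a(n,s)$. The result has $\lambda\le C\,a(n)$. By the proof of Lemma 2, an $a$-test with constant $C'$ is unchanged for $C=2C'$.

**Step 4: the extension step.** Let $\sigma_{-1}=\langle\rangle$. Suppose $F_l\in\mathfrak P$ and $F_l\subseteq F_0\cap[\sigma_{l-1}]$. Since (C2) fails for $F_l$ and $U^l$, there is $n_l$ with $V_J\cap F_l\not\subseteq U^l_{n_l}$ for all $J$. So $F'=F_l\setminus U^l_{n_l}$ is in $\mathfrak P$. Here the attempt of Section 5 stopped; now Lemma 8, applied to $F'$, $N^0$ and $Z=\Omega$, gives $Y'\in F'\cap\bigcap_JV_J$. Hence there is $\sigma_l\prec Y'$ extending $\sigma_{l-1}$, with $|\sigma_l|\ge l$ and $[\sigma_l]\subseteq V_{l+1}$. The class $F_{l+1}:=F'\cap[\sigma_l]$ is in $\mathfrak P$, as $Y'\in F_{l+1}\cap\bigcap_JV_J$.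

**Step 5: the limit.** Let $Y=\bigcup_l\sigma_l$. For $m\ge l$, $F_l\cap[\sigma_m]\supseteq F_{m+1}\ne\emptyset$; as $F_l$ is closed, $Y\in F_l$. So $Y\in F_0\subseteq\mathrm{MLR}$. Also $Y\in\bigcap_JV_J$, because $Y\in[\sigma_l]\subseteq V_{l+1}$, and $Y\notin U^l_{n_l}$ for every $l$, because $Y\in F_{l+1}$. By Lemma 4 for $B$, applied to the $b$-test $V$, $B\le_{\mathrm T}Y$. By Lemma 4 for $A$, since $Y$ is in the intersection of no $a$-test, $A\not\le_{\mathrm T}Y$.

**Step 6: $Y$ can be found below $\emptyset'''$.** For $\Pi^0_1$ subclasses $F$ of $F_0$, given by an index, "$F\in\mathfrak P$" is the statement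
$$\forall J\ \exists\sigma\ \exists s\ \bigl([\sigma]\subseteq V_{J,s}\ \text{ and }\ [\sigma]\cap F\ne\emptyset\bigr).$$
By compactness the second conjunct is $\Pi^0_1$, so the statement is $\Pi^0_3$. With oracle $\emptyset'''$ we search for a pair $(n_l,\sigma_l)$ such that $\sigma_l\succeq\sigma_{l-1}$, $|\sigma_l|\ge l$, $[\sigma_l]\subseteq V_{l+1}$ and $(F_l\setminus U^l_{n_l})\cap[\sigma_l]\in\mathfrak P$. By Step 4 such a pair exists. Any such pair serves: with $F_{l+1}=(F_l\setminus U^l_{n_l})\cap[\sigma_l]$ the hypotheses of Step 4 hold for $l+1$, and Step 5 uses nothing else. An index of $F_{l+1}$ is computed from one of $F_l$ and the pair. So $Y\le_{\mathrm T}\emptyset'''$. $\square$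

## 10. Theorem A for all $K$-trivial sets, and the quantifier count for Corollary C

*Proof of Theorem A.* The implication from left to right is immediate from the definition. For the other, let $A\not\le_{\mathrm{ML}}B$; we find an ML-random $Y\le_{\mathrm T}\emptyset'''$ with $B\le_{\mathrm T}Y$ and $A\not\le_{\mathrm T}Y$. Clearly $A$ is noncomputable.

**Case 1: $B$ is computable.** Then $Y=\Omega^{\emptyset''}$ is a witness by Lemma 1, as $A$ is $\Delta^0_2$.

**Case 2: $B$ is noncomputable.** By (P1) take c.e. $K$-trivial sets $D_A\ge_{\mathrm T}A$ and $D_B\ge_{\mathrm T}B$ with $D_A\equiv_{\mathrm{ML}}A$ and $D_B\equiv_{\mathrm{ML}}B$. Both are noncomputable. Also $D_A\not\le_{\mathrm{ML}}D_B$, since otherwise $A\le_{\mathrm{ML}}D_A\le_{\mathrm{ML}}D_B\le_{\mathrm{ML}}B$. By Theorem B, neither (C1) nor (C2) holds for $D_A,D_B$, so there is an ML-random $Y\le_{\mathrm T}\emptyset'''$ with $D_B\le_{\mathrm T}Y$ and $D_A\not\le_{\mathrm T}Y$. Then $B\le_{\mathrm T}D_B\le_{\mathrm T}Y$. If $A\le_{\mathrm T}Y$, then $D_A\le_{\mathrm T}Y$ because $D_A\le_{\mathrm{ML}}A$, a contradiction. So $A\not\le_{\mathrm T}Y$. $\square$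

*Proof of Corollary C.* Let $A=W_d$, $B=W_e$. The functions $a(n,s)$, $b(n,s)$ are computable, and $V$ and the list $(U^l)$ are c.e., uniformly in the indices.

**Step 1: (C1) is $\Sigma^0_4$.** It says $\exists C\,\forall m\,\exists J>m\,\exists r\in\mathbb Q\ (b(J)\le r<C\kappa(J))$. Since $b(J)$ and $\kappa(J)$ are limits of nondecreasing computable sequences, $b(J)\le r$ is $\Pi^0_1$ and $r<C\kappa(J)$ is $\Sigma^0_1$. So the part after $\forall m$ is $\Sigma^0_2$, and the whole is $\Sigma^0_4$.

**Step 2: (C2) may be taken to be $\Sigma^0_5$.** In (C2), let $F$ range only over $\Pi^0_1$ subclasses of the classes $\{X:\forall n\ K(X\upharpoonright n)\ge n-d'\}$, $d'\in\omega$. This makes it possible to list the classes $F$, and for noncomputable $K$-trivial $W_d,W_e$ it does not change the disjunction "(C1) or (C2)". Indeed, suppose (C1) fails and $F\in\mathfrak P$, $(U_n)$ witness (C2). Lemma 8, with $N^0$ from Step 2 of Section 9 and $Z=\Omega$, gives $Y'\in F\cap\bigcap_JV_J$. As $Y'$ is random, it is in such a class for some $d'$. Intersecting $F$ with this class stays in $\mathfrak P$, because $Y'$ remains, and preserves the covering condition.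

The tests range over the list $(U^l)$. As in Step 6 of Section 9, "$F\in\mathfrak P$" is $\Pi^0_3$. With $R=2^\omega\setminus F$, the condition $V_J\cap F\subseteq U_n$ is $\forall s\ (V_{J,s}\subseteq R\cup U_n)$. By compactness the part in parentheses is $\Sigma^0_1$, so the condition is $\Pi^0_2$. Hence the covering condition $\forall n\,\exists J\,(V_J\cap F\subseteq U_n)$ is $\Pi^0_4$, and (C2) is $\Sigma^0_5$.

**Step 3: the relation $S$.** Let $S(d,e)$ say: $W_d$ is computable, or $W_e$ is noncomputable and (C1) or (C2) holds. Computability of a c.e. set is a $\Sigma^0_3$ property of the index, so $S$ is $\Sigma^0_5$. Let $W_d,W_e$ be $K$-trivial. If $W_d$ is computable, then $W_d\le_{\mathrm{ML}}W_e$, and $S(d,e)$ holds. If $W_d$ is noncomputable and $W_e$ is computable, then $W_d\not\le_{\mathrm{ML}}W_e$ by Lemma 1, and $S(d,e)$ fails. If both are noncomputable, then $W_d\le_{\mathrm{ML}}W_e\iff S(d,e)$ by Theorem B and Step 2. $\square$
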